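\title{Volumes of Minkowski sums of irreducible tuples of lattice polytopes}

\begin{abstract}
Let $b_d(m)$ be the largest normalized volume of $P_1+\dots+P_d$ over all irreducible $d$-tuples of lattice polytopes in $\mathbb{R}^d$ with normalized mixed volume $m$. It was conjectured that $b_d(m)=(m+d-1)^d$. We show that $b_4(2)\ge 640>625$, and that the formula holds for all $m$ if and only if $d\le 3$. For $d\ge 4$ it fails for $2\le m\le 2^{d-2}$ and holds for $m=1$ and for all $m$ above an explicit threshold. For fixed $m\ge2$ it is too small by a factor exponential in $d$, while $b_d(m)\le((2d-1)m)^d$ for all $d\ge2$ and $m\ge1$.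
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{lattice polytope} in $\mathbb{R}^d$ is the convex hull of finitely many points of $\mathbb{Z}^d$. We write $\operatorname{Vol}$ for $d!$ times the Euclidean volume, so that the standard simplex $\Delta_d=\operatorname{conv}(0,e_1,\dots,e_d)$ has volume $1$. The \emph{normalized mixed volume} $V(K_1,\dots,K_d)$ of convex bodies (nonempty compact convex sets) is the unique symmetric function that is linear in each argument with respect to Minkowski addition and nonnegative scaling and satisfies $V(K,\dots,K)=\operatorname{Vol}(K)$. Thus, with $[n]=\{1,\dots,n\}$ and $\lambda_i\ge0$,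
\begin{equation}\label{eq:expand}
\operatorname{Vol}(\lambda_1K_1+\dots+\lambda_nK_n)=\sum_{(i_1,\dots,i_d)\in[n]^d}\lambda_{i_1}\cdots\lambda_{i_d}\,V(K_{i_1},\dots,K_{i_d}).
\end{equation}
For a $d$-tuple of lattice polytopes, $\operatorname{Vol}(P_1+\dots+P_d)$ is therefore a sum of $d^d$ mixed volumes, of which $d!$ equal $V(P_1,\dots,P_d)$. How well does this one number control the whole sum?

Without a further condition it does not. In the plane let $P_1=[0,e_1]$ and $P_2=\operatorname{conv}(0,ne_1,e_2)$. The sum $P_1+P_2$ is a trapezoid of normalized area $n+2$, while $\operatorname{Vol}(P_1)=0$ and $\operatorname{Vol}(P_2)=n$; by \eqref{eq:expand}, $V(P_1,P_2)=1$ for every $n$. The segment $P_1$ measures only the height of $P_2$ and ignores its horizontal extent. The following definition excludes this.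

\begin{definition}\label{def:irr}
A $d$-tuple $(P_1,\dots,P_d)$ of lattice polytopes in $\mathbb{R}^d$ with $V(P_1,\dots,P_d)>0$ is \emph{reducible} if $\dim\sum_{i\in I}P_i=|I|$ for some $I\subseteq[d]$ with $1\le|I|\le d-1$, that is, if some $|I|$ of the polytopes can be translated into a common $|I|$-dimensional linear subspace. Otherwise it is \emph{irreducible}. It is \emph{full-dimensional} if every $P_i$ has dimension $d$. For $d,m\ge1$, let $b_d(m)$ be the smallest number such that $\operatorname{Vol}(P_1+\dots+P_d)\le b_d(m)$ for every irreducible $d$-tuple with $V(P_1,\dots,P_d)=m$.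
\end{definition}

The number $b_d(m)$ is finite by a result of Esterov and Gusev. To guess its value, consider the simplest cases. For $d=1$ we have $b_1(m)=m$. For dilated simplices $P_i=a_i\Delta_d$ with positive integers $a_i$, the mixed volume is $a_1\cdots a_d$ and the sum has volume $(a_1+\dots+a_d)^d$. Since
\begin{equation}\label{eq:xy}
x+y\le xy+1\qquad\text{for } x,y\ge1
\end{equation}
(expand $(x-1)(y-1)\ge0$), the best choice with product $m$ is $(\Delta_d,\dots,\Delta_d,m\Delta_d)$, and
\begin{equation}\label{eq:lower}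
b_d(m)\ge(m+d-1)^d .
\end{equation}
A tuple $(P,\dots,P)$ with $\operatorname{Vol}(P)=m$ gives $md^d$, which is no larger, because $(1+\frac{m-1}{d})^d\ge m$ by Bernoulli's inequality. For $d=2$ the bound \eqref{eq:lower} is the truth. An irreducible pair consists of two $2$-dimensional polygons, their areas $t_1,t_2$ are integers $\ge1$, and $t_1t_2\le m^2$ by the inequality (AF) recalled in Section~\ref{sec:facts}; hence
\[
\operatorname{Vol}(P_1+P_2)=t_1+t_2+2m\le m^2+1+2m=(m+1)^2 .
\]
It is also known that for $d=3$ the value $(m+2)^3$ is the sharp bound among full-dimensional triples, and that $b_3(m)=(m+2)^3$ for $1\le m\le4$. The problem, posed in \cite{ABS}, is to prove or disprove the conjecture that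
\[
b_d(m)=(m+d-1)^d\qquad\text{for all } d,m\ge1 .
\]
The conjecture is false.

\begin{theorem}\label{thm:example}
Let $D=\operatorname{conv}(0,e_1,e_2,e_3)$ and $Q=\operatorname{conv}(0,2e_1,2e_2,2e_3,e_4)$ in $\mathbb{R}^4$. The tuple $(D,D,Q,Q)$ is irreducible, $V(D,D,Q,Q)=2$, and $\operatorname{Vol}(D+D+Q+Q)=640>625=(2+4-1)^4$.
\end{theorem}

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] For $d\le3$, $b_d(m)=(m+d-1)^d$ for all $m\ge1$.
\item[(b)] For every $d\ge4$, $b_d(m)>(m+d-1)^d$ for all $2\le m\le2^{d-2}$. Hence the conjectured formula holds for all $m$ in dimension $d$ if and only if $d\le3$.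
\item[(c)] For every $d\ge2$, $b_d(m)=(m+d-1)^d$ for $m=1$ and for all $m\ge m_0(d):=2^{1+(d-2)(d-3)/2}\,d^{\,2d-2}$.
\item[(d)] For all $d\ge2$ and $m\ge1$, $b_d(m)\le((2d-1)m)^d$. For fixed $m\ge2$,
\[
\liminf_{d\to\infty}\Big(\frac{b_d(m)}{(m+d-1)^d}\Big)^{1/d}\ \ge\ \kappa_m:=\frac{(m-1)\,m^{1/(m-1)}}{e\ln m}>1 ,
\]
so the conjectured value is too small by a factor exponential in $d$.
\end{itemize}
\end{theorem}

One mechanism explains both the positive and the negative results. Omit one polytope $P_i$. The remaining ones define the functional $K\mapsto V(K,(P_j)_{j\ne i})$, which is given by a finite set $W_i$ of integer vectors, and these vectors trap every convex body $K$ in a simplex whose size is the value of the functional at $K$. If $W_i$ is the set of facet normals of a unimodular simplex, the value at $P_1+\dots+P_d$ is exactly $m+d-1$, and the conjectured bound holds. Otherwise the value may be larger, but the volume bound improves by a factor $\frac12$. This gain decides the matter when $d\le 3$ or when $m$ is large;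 the examples show that it need not do so otherwise.

Theorem~\ref{thm:example} is proved in Section~\ref{sec:four}, and part (b) and the limit in (d) in Section~\ref{sec:family}. Sections~\ref{sec:vectors} and~\ref{sec:matrix} develop the mechanism and prove the upper bound in (d) and the case $m=1$ of (c). Section~\ref{sec:large} treats large $m$, and Section~\ref{sec:three} treats $d=3$, the only case of (a) not settled above. In (a) and (c) only upper bounds remain to be shown, by \eqref{eq:lower}.

\section{Facts on mixed volumes}\label{sec:facts}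

We write $A^k$ for an argument $A$ repeated $k$ times, and $R$ for a $(d-2)$-tuple of convex bodies. The following facts can be found in \cite[Theorems 5.1.7, 5.1.8, 7.2.1, 7.3.1]{Schneider}, except for integrality, which follows from Bernstein's theorem.
\begin{itemize}
\item Mixed volumes are nonnegative and invariant under translating any argument. Normalized mixed volumes of lattice polytopes are integers.
\item \textbf{(Pos)} $V(K_1,\dots,K_d)>0$ if and only if $\dim\sum_{i\in I}K_i\ge|I|$ for all nonempty $I\subseteq[d]$. Repeated arguments are counted with multiplicity in $|I|$.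
\item \textbf{(AF)} $V(A,B,R)^2\ge V(A,A,R)\,V(B,B,R)$ (Alexandrov--Fenchel inequality).
\item \textbf{(M)} $V(A^{d-1},B)^d\ge\operatorname{Vol}(A)^{d-1}\operatorname{Vol}(B)$, a consequence of (AF).
\end{itemize}
For $d\ge2$, a tuple of lattice polytopes has positive mixed volume and is irreducible if and only if
\begin{equation}\label{eq:irr}
\dim\sum_{i\in I}P_i\ge|I|+1\qquad\text{for all }\emptyset\ne I\subsetneq[d].
\end{equation}
Necessity follows from (Pos) and Definition~\ref{def:irr}. Conversely, \eqref{eq:irr} with $|I|=d-1$ shows that the total sum has dimension $d$, so (Pos) gives $V>0$.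

The inequality (AF) compares two bodies. We shall also need to compare three.

\begin{lemma}\label{lem:bez}
For convex bodies $A,B,C$ and every $(d-2)$-tuple $R$,
\[
V(A,A,R)\,V(B,C,R)\le2\,V(A,B,R)\,V(A,C,R).
\]
\end{lemma}

\begin{proof}
Write $q(\cdot,\cdot)=V(\cdot,\cdot,R)$. For $s>0$, (AF) applied to $A$ and $B+sC$ gives
\[
\big(q(A,B)+s\,q(A,C)\big)^2\ge q(A,A)\,q(B+sC,B+sC)\ge2s\,q(A,A)\,q(B,C).
\]
If $q(A,B)$ and $q(A,C)$ are positive, take $s=q(A,B)/q(A,C)$: the left side becomes $4q(A,B)^2$, and dividing by $2s$ gives the claim. If $q(A,C)=0$, letting $s\to\infty$ forces $q(A,A)q(B,C)=0$. If $q(A,B)=0$, dividing by $s$ and letting $s\to0$ forces the same.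
\end{proof}

\section{The counterexample in dimension four}\label{sec:four}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
A subfamily of $(D,D,Q,Q)$ consisting of copies of $D$ has at most two members and its sum has dimension $3$; a proper subfamily containing $Q$ has at most three members and its sum has dimension $4$. So \eqref{eq:irr} holds.

Write points as $(x,z)\in\mathbb{R}^3\times\mathbb{R}$ and let $|x|$ be the sum of the coordinates of $x$. Then $Q=\{x\ge0,\ z\ge0,\ |x|+2z\le2\}$ and $\operatorname{Vol}(Q)=2^3=8$. The fiber of $\mu Q$ over $z\in[0,\mu]$ is $2(\mu-z)\Delta_3$. Since $D$ lies in the hyperplane $z=0$, adding $\lambda D$ adds $\lambda\Delta_3$ to each fiber and creates no new fibers: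
\[
\lambda D+\mu Q=\{x\ge0,\ 0\le z\le\mu,\ |x|+2z\le\lambda+2\mu\}.
\]
This is the simplex $(\frac\lambda2+\mu)Q$ with the tip $z>\mu$ removed, and the closed tip is a translate of $\frac\lambda2Q$. Hence
\[
\operatorname{Vol}(\lambda D+\mu Q)=8\Big(\frac{\lambda+2\mu}{2}\Big)^4-8\Big(\frac\lambda2\Big)^4=\frac{(\lambda+2\mu)^4-\lambda^4}{2}.
\]
The coefficient of $\lambda^2\mu^2$ is $\frac12\binom42 2^2=12$, and by \eqref{eq:expand} it equals $\binom42V(D,D,Q,Q)$. So $V(D,D,Q,Q)=2$. For $\lambda=\mu=2$ the volume is $648-8=640$; see Figure~\ref{fig:tip}.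
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!25] (0,0)--(6,0)--(2,2)--(0,2)--cycle;
\draw (0,0)--(6,0)--(0,3)--cycle;
\draw (0,2)--(2,2);
\draw[->] (6,0)--(6.7,0) node[right] {$|x|$};
\draw[->] (0,3)--(0,3.5) node[left] {$z$};
\node[below] at (6,0) {$6$};
\node[left] at (0,2) {$2$};
\node[left] at (0,3) {$3$};
\node at (1.9,0.9) {$640$};
\node at (0.5,2.3) {$8$};
\end{tikzpicture}
\caption{The simplex $3Q\subset\mathbb{R}^3\times\mathbb{R}$ of volume $648$, for $Q=\operatorname{conv}(0,2e_1,2e_2,2e_3,e_4)$, drawn in the coordinates $(|x|,z)$: the horizontal segment at height $z$ stands for the fiber $(6-2z)\Delta_3$. The shaded part $z\le2$ is $D+D+Q+Q$ with $D=\Delta_3\times\{0\}$; the tip is a translate of $Q$.}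
\label{fig:tip}
\end{figure}

\begin{remark}
The polytope $Q$ has volume $8$, much more than the mixed volume $2$, and it is the flatness of $D$ that permits this. Replace both copies of $D$ by a $4$-dimensional lattice polytope $D'$ and put $v_k=V(D'^{\,4-k},Q^k)>0$. Three applications of (AF) give $v_2^4\ge v_1^2v_3^2\ge v_0v_2^2v_4$, so $v_2^2\ge v_0v_4\ge8$ and $v_2\ge3$.
\end{remark}

\section{A family of examples}\label{sec:family}

We let the dimension, the dilation factor and the codimension $t$ of the flat simplex vary. Let $m\ge2$, $1\le t\le d-1$, $r=d-t$, and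
\[
D=\operatorname{conv}(0,e_1,\dots,e_r),\qquad Q=\operatorname{conv}(0,me_1,\dots,me_r,e_{r+1},\dots,e_d).
\]
We denote by $\operatorname{Bin}(d,p)$ a binomial random variable, which takes the value $j$ with probability $\binom djp^j(1-p)^{d-j}$.

\begin{proposition}\label{prop:family}
For $0\le k\le r$ we have $V(D^{r-k},Q^{t+k})=m^k$. The tuple of $r-1$ copies of $D$ and $t+1$ copies of $Q$ is irreducible and has mixed volume $m$. Its sum $S$ satisfies
\begin{equation}\label{eq:binomial}
\operatorname{Vol}(S)=m^{-t}N^d\;\mathbb{P}\big(\operatorname{Bin}(d,p)\ge t\big),\qquad N=m+d-1+t(m-1),\quad p=\frac{(t+1)m}{N},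
\end{equation}
and for $t=1$,
\begin{equation}\label{eq:t1}
\operatorname{Vol}(S)=\frac{(2m+d-2)^d-(d-2)^d}{m}.
\end{equation}
\end{proposition}

\begin{proof}
A nonempty subfamily of copies of $D$ has at most $r-1$ members and its sum has dimension $r$; a proper subfamily containing $Q$ has at most $d-1$ members and its sum has dimension $d$. So \eqref{eq:irr} holds.

Write points as $(x,z)\in\mathbb{R}^r\times\mathbb{R}^t$, so that $Q=\{x,z\ge0,\ |x|+m|z|\le m\}$. As in Section~\ref{sec:four}, the fiber of $\lambda D+\mu Q$ over $z\ge0$ with $|z|\le\mu$ is $(\lambda+m\sigma)\Delta_r$, where $\sigma=\mu-|z|$. The set $\{z\ge0,\ |z|\le s\}$ has Euclidean volume $s^t/t!$, with derivative $s^{t-1}/(t-1)!$. Using $\int_0^\mu\sigma^k(\mu-\sigma)^{t-1}d\sigma=\frac{k!\,(t-1)!}{(k+t)!}\mu^{k+t}$ we get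
\begin{align*}
\operatorname{Vol}(\lambda D+\mu Q)&=\frac{d!}{r!}\int_0^\mu(\lambda+m\sigma)^r\frac{(\mu-\sigma)^{t-1}}{(t-1)!}\,d\sigma
=\sum_{k=0}^r\frac{d!}{r!}\binom rk\frac{k!}{(k+t)!}\,m^k\lambda^{r-k}\mu^{t+k}\\
&=\sum_{k=0}^r\binom{d}{t+k}m^k\lambda^{r-k}\mu^{t+k}.
\end{align*}
Comparison with \eqref{eq:expand} gives the mixed volumes; the tuple corresponds to $k=1$. Putting $\lambda=r-1$, $\mu=t+1$ and $j=t+k$,
\[
\operatorname{Vol}(S)=m^{-t}\sum_{j=t}^d\binom dj\big((t+1)m\big)^j(r-1)^{d-j}.
\]
Since $(t+1)m+(r-1)=N$, this is \eqref{eq:binomial}. For $t=1$ only the term $j=0$ of the binomial expansion of $N^d$ is missing, which gives \eqref{eq:t1}.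
\end{proof}

Geometrically, $S$ is a truncation of the simplex $\frac NmQ$, whose volume is $m^{-t}N^d$, and the probability is the fraction that is kept. Compared with $(m+d-1)^d$, the base grows by $t(m-1)$ at the cost of a factor $m^{-t}$. For $t=1$ the gain is
\[
\rho(m)=\Big(\frac{2m+d-2}{m+d-1}\Big)^d ,
\]
to be weighed against the cost $m$. For fixed $m\ge2$ and $d\to\infty$ the gain tends to $e^{m-1}>m$. For fixed $d$ it stays below $2^d$, so \eqref{eq:t1} can exceed the conjectured value only for $m<2^d$. For $d=3$ it never does: $(m+2)^3-(8m^2+12m+6)=m^2(m-2)+2>0$, which for $m=2$ reads $64>62$.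

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $d\ge4$ and $2\le m\le2^{d-2}$. By \eqref{eq:t1} we must show $\rho(m)-\big(\frac{d-2}{m+d-1}\big)^d>m$.

\emph{The tip is negligible.} For $m\ge2$ the subtracted term is at most $(1-\frac3{d+1})^d$. From $\ln(1-y)\le-y-\frac{y^2}2$ we get
\[
d\ln\Big(1-\frac3{d+1}\Big)\le-\frac{3d}{d+1}-\frac{9d}{2(d+1)^2}=-3-\frac{3(d-2)}{2(d+1)^2}\le-3 .
\]
So the term is at most $e^{-3}<0.05\le0.025\,m$, and it suffices to show $\rho(m)>1.025\,m$.

\emph{Reduction to the endpoints.} Let $f(m)=\ln\rho(m)-\ln m$ for real $m\ge1$. Then $f'(m)=\frac{d^2}{(2m+d-2)(m+d-1)}-\frac1m$ has the sign of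
\[
d^2m-(2m+d-2)(m+d-1)=-2(m-1)\Big(m-\frac{(d-1)(d-2)}2\Big).
\]
Thus $f$ first increases and then decreases on $[1,\infty)$, and its minimum on $[2,2^{d-2}]$ is attained at an endpoint.

\emph{The endpoint $m=2$.} With $n=d+1$, $\rho(2)=(1+\frac1n)^n\cdot\frac{n}{n+1}$ is a product of two functions increasing in $n$. So $\rho(2)\ge(6/5)^4=2.0736>2.05$.

\emph{The endpoint $m=2^{d-2}$.} For $d=4,5,6$ we have $(10/7)^4>4.16>4.1$, $(19/12)^5>9.9>8.2$ and $(12/7)^6>25>16.4$. For $d\ge7$, Bernoulli's inequality gives
\[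
\rho(m)=2^d\Big(1-\frac{d}{2(m+d-1)}\Big)^d\ge2^d\Big(1-\frac{d^2}{2(2^{d-2}+d-1)}\Big).
\]
The last fraction is $49/76<0.65$ for $d=7$. For $d\ge8$ it is at most $d^2/2^{d-1}$, which equals $\frac12$ at $d=8$ and decreases in $d$. Hence $\rho(m)\ge0.35\cdot2^d=1.4\,m$.
\end{proof}

To gain an exponential factor we let $t$ grow proportionally to $d$. Then the probability in \eqref{eq:binomial} needs a lower bound, but a polynomial one is enough.

\begin{proof}[Proof of the limit in Theorem~\ref{thm:main}(d)]
Since $N=(t+1)m+(d-t-1)\le dm$, we have $p\ge(t+1)/d$. If $p=1$, the probability in \eqref{eq:binomial} is $1$. If $p<1$, the ratio of the probabilities of the values $j+1$ and $j$ is $\frac{(d-j)p}{(j+1)(1-p)}$, which is at least $1$ exactly when $j+1\le(d+1)p$, in particular for all $j\le t$. So one of the values $\ge t+1$ is a most likely one among the $d+1$ values and has probability at least $\frac1{d+1}$. Therefore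
\[
\Big(\frac{b_d(m)}{(m+d-1)^d}\Big)^{1/d}\ge(d+1)^{-1/d}\,m^{-t/d}\Big(1+\frac{t(m-1)}{m+d-1}\Big).
\]
Fix $\tau\in(0,1)$ and let $t=\lfloor\tau d\rfloor$, which lies in $[1,d-1]$ for large $d$. The right side tends to $e^{g(\tau)}$, where $g(\tau)=\ln(1+\tau(m-1))-\tau\ln m$. The function $g$ is strictly concave with $g(0)=g(1)=0$, so its maximum is positive and is attained at the point $\tau\in(0,1)$ where $g'(\tau)=0$, that is, $1+\tau(m-1)=\frac{m-1}{\ln m}$. There $\tau\ln m=1-\frac{\ln m}{m-1}$, and $g(\tau)=\ln\frac{m-1}{\ln m}-1+\frac{\ln m}{m-1}=\ln\kappa_m$.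
\end{proof}

\section{The vectors of a tuple and a volume bound}\label{sec:vectors}

From now on $d\ge2$, $(P_1,\dots,P_d)$ is an irreducible tuple with $V(P_1,\dots,P_d)=m$, and $S=P_1+\dots+P_d$.

In the plane, (AF) bounded every term of \eqref{eq:expand} directly. In higher dimension a term such as $\operatorname{Vol}(P_j)$ is many exchanges of arguments away from $V(P_1,\dots,P_d)$, and a chain of inequalities loses too much or breaks where a mixed volume vanishes. We use the lattice instead, to bound the volume of a body by a single mixed volume in which it occurs once.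

The \emph{support function} of a convex body is $h_K(w)=\max_{x\in K}\langle x,w\rangle$. It is additive in $K$ under Minkowski sums, and positively homogeneous and subadditive in $w$. For a polytope $P$ and $u\ne0$, let $P^u$ be the face on which $\langle\cdot,u\rangle$ is maximal. For a finite set $W$ of vectors put $W\cdot K=\sum_{w\in W}h_K(w)$.

\begin{lemma}\label{lem:W}
For each $i$ there is a finite set $W_i\subset\mathbb{Z}^d\setminus\{0\}$ such that $V(K,(P_j)_{j\ne i})=W_i\cdot K$ for every convex body $K$. It spans $\mathbb{R}^d$, and $\sum_{w\in W_i}w=0$.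
\end{lemma}

\begin{proof}
By \cite[Theorem 5.1.7]{Schneider}, $V(K,(P_j)_{j\ne i})=\sum_vh_K(v)\,V_v$, where $v$ runs over the outer unit facet normals of $\sum_{j\ne i}P_j$ (which has dimension $d$ by \eqref{eq:irr}) and $V_v$ is the mixed volume in $v^\perp$ of the faces $P_j^v$, $j\ne i$, normalized by $(d-1)!$ times the Euclidean volume. Each $v$ equals $u/\|u\|$ for a unique primitive vector $u\in\mathbb{Z}^d$. The lattice $u^\perp\cap\mathbb{Z}^d$ has covolume $\|u\|$, because $\mathbb{Z}^d$ consists of translates of it in the hyperplanes $\langle\cdot,u\rangle=k$, $k\in\mathbb{Z}$, which are at distance $1/\|u\|$. So $\mu(u)=V_v/\|u\|$ is the normalized mixed volume of the faces with respect to this lattice, a nonnegative integer, and $h_K(v)V_v=h_K(\mu(u)u)$. Let $W_i$ consist of the vectors $\mu(u)u$ with $\mu(u)>0$; they are pairwise distinct.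

For a point $K=\{x\}$ the mixed volume vanishes by (Pos), so $\langle x,\sum_{w\in W_i}w\rangle=0$ for all $x$. If some $y\ne0$ were orthogonal to $W_i$, then $V([0,y],(P_j)_{j\ne i})=\sum_w\max(0,\langle y,w\rangle)=0$. But (Pos) makes this mixed volume positive: the segment has dimension $1$, and a subfamily containing $P_j$ for $j$ in a nonempty set $I$ has at most $|I|+1$ members and a sum of dimension at least $|I|+1$ by \eqref{eq:irr}.
\end{proof}

The last step uses irreducibility. In the reducible pair of the introduction, omitting $P_2$ leaves $P_1=[0,e_1]$, and $V(K,P_1)=h_K(e_2)+h_K(-e_2)$ is the height of $K$, which does not bound its area.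

We call $W$ \emph{standard} if $W=\{b_1,\dots,b_d,-(b_1+\dots+b_d)\}$ for a basis $b_1,\dots,b_d$ of $\mathbb{Z}^d$.

\begin{example}\label{ex:plane}
Let $d=2$ and omit $P_1$. Then $W_1$ consists of the primitive outer edge normals of $P_2$, each multiplied by the lattice length of its edge. For $P_2=\Delta_2$ this is the standard set $\{-e_1,-e_2,e_1+e_2\}$. A body $K$, translated so that it touches both coordinate axes from the positive quadrant, has $n=W_1\cdot K=h_K(e_1+e_2)$ and lies in $n\Delta_2$; so $\operatorname{Vol}(K)\le n^2$. For the unit square, $W_1=\{\pm e_1,\pm e_2\}$ and $n=g+g'$ is the sum of the width and the height of $K$; so $\operatorname{Vol}(K)\le2gg'\le n^2/2$. For $P_2=\operatorname{conv}(0,2e_1,e_2)$, $W_1=\{-e_1,-2e_2,e_1+2e_2\}$ and $K$ lies in the triangle $\{x\ge0,\ x_1+2x_2\le n\}$ of normalized area $n^2/2$.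
\end{example}

These three cases, a unimodular simplex, a product of simplices and a determinant $\ge2$, are all that occurs in general.

\begin{lemma}\label{lem:volume}
Let $d\ge2$, let $W\subset\mathbb{Z}^d\setminus\{0\}$ be a finite spanning set with $\sum_{w\in W}w=0$, let $K$ be a convex body, and $n=W\cdot K$. Then $\operatorname{Vol}(K)\le n^d$. If $W$ is not standard, then $\operatorname{Vol}(K)\le\frac12n^d$.
\end{lemma}

\begin{proof}
\emph{Step 1: a simplex containing $K$.} Let $F$ be a finite family of vectors with sum zero and $\sum_{w\in F}h_K(w)\le n$, and let $w_1,\dots,w_d$ be linearly independent members. The remaining members have sum $w_0=-(w_1+\dots+w_d)$, so $\sum_{i=0}^dh_K(w_i)\le n$ by subadditivity. In the affine coordinates $y_i=h_K(w_i)-\langle x,w_i\rangle$, $1\le i\le d$, every $x\in K$ satisfies $y\ge0$ and $\sum_iy_i=\sum_{i=1}^dh_K(w_i)+\langle x,w_0\rangle\le n$. Hence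
\begin{equation}\label{eq:det}
\operatorname{Vol}(K)\le\frac{n^d}{|\det(w_1,\dots,w_d)|}.
\end{equation}
For $F=W$ the determinant is a nonzero integer. This proves the first claim, and the second one if some $d$ vectors of $W$ have determinant of absolute value $\ge2$.

\emph{Step 2: all determinants in $\{0,\pm1\}$.} Assume this, and that $W$ is not standard. Any $d$ independent vectors of $W$ form a basis of $\mathbb{Z}^d$. Applying a unimodular map to $W$ and its inverse transpose to $K$ changes neither $n$ nor $\operatorname{Vol}(K)$, so we may assume $-e_1,\dots,-e_d\in W$. Let $u_1,\dots,u_k$ be the other members; their sum is $\mathbf{1}=(1,\dots,1)$. The $i$-th entry of $u_j$ is, up to sign, the determinant of $u_j$ and the vectors $-e_l$, $l\ne i$, so it lies in $\{0,\pm1\}$. Since $W$ is not standard, $k\ge2$, and so some $u=u_j$ is different from $\mathbf{1}$. Let $u'=\mathbf{1}-u$ be the sum of the other $u_l$. The family $F=(-e_1,\dots,-e_d,u,u')$ has sum zero, and $\sum_{w\in F}h_K(w)\le n$ by subadditivity.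

If $u$ has an entry $-1$, in position $i$ say, then $u'_i=2$, the vectors $u'$ and $-e_l$ $(l\ne i)$ have determinant $\pm2$, and \eqref{eq:det} for $F$ gives $\operatorname{Vol}(K)\le n^d/2$.

Otherwise $u$ is the indicator vector of a set $A\subseteq[d]$ with $a=|A|$ and $1\le a\le d-1$, and $u'$ is the indicator vector of the complement, of size $b=d-a$. Translate $K$ so that $h_K(-e_i)=0$ for all $i$; this does not change $\sum_{w\in F}h_K(w)$, because $F$ has sum zero. With $g=h_K(u)\ge0$ and $g'=h_K(u')\ge0$ we have $g+g'\le n$, and $K$ lies in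
\[
\Big\{x\ge0,\ \sum_{i\in A}x_i\le g,\ \sum_{i\notin A}x_i\le g'\Big\}\cong g\Delta_a\times g'\Delta_b ,
\]
which has volume $d!\,\frac{g^a}{a!}\frac{g'^b}{b!}$. The product $g^ag'^b$ is largest for $g=\frac adn$, $g'=\frac bdn$. So
\[
\operatorname{Vol}(K)\le n^d\binom da\Big(\frac ad\Big)^a\Big(\frac bd\Big)^b=n^d\,\pi_a,\qquad\pi_j:=\mathbb{P}\big(\operatorname{Bin}(d,\tfrac ad)=j\big).
\]
Now $\pi_{a-1}/\pi_a=\frac{a}{b+1}\cdot\frac ba=\frac b{b+1}\ge\frac12$ and $\pi_{a+1}/\pi_a=\frac{b}{a+1}\cdot\frac ab=\frac a{a+1}\ge\frac12$. Hence $1\ge\pi_{a-1}+\pi_a+\pi_{a+1}\ge2\pi_a$.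
\end{proof}

\section{The exchange matrix}\label{sec:matrix}

To apply Lemma~\ref{lem:volume} to $S$ and to the $P_j$ we need the numbers
\[
c_{ij}=W_i\cdot P_j=V(P_j,(P_k)_{k\ne i}),
\]
the mixed volumes obtained by replacing $P_i$ with $P_j$. Thus $c_{ii}=m$, and $c_{ij}=V(P_j,P_j,(P_k)_{k\ne i,j})$ for $i\ne j$.

\begin{lemma}\label{lem:c}
\begin{itemize}
\item[(i)] Each $c_{ij}$ is an integer $\ge1$.
\item[(ii)] For $i\ne j$, $c_{ij}c_{ji}\le m^2$; hence $c_{ij}\le m^2$.
\item[(iii)] For distinct $i,j,k$, $c_{ij}c_{jk}\le2m\,c_{ik}$.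
\item[(iv)] For all $i,j$, $\operatorname{Vol}(S)\le(\sum_kc_{ik})^d$ and $\operatorname{Vol}(P_j)\le c_{ij}^d$. If $W_i$ is not standard, both right-hand sides can be halved.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $i\ne j$ and apply (Pos). A subfamily of the arguments with at most one copy of $P_j$ has a sum of sufficient dimension by \eqref{eq:irr}. A subfamily with both copies and the $P_k$ for $k\in J\subseteq[d]\setminus\{i,j\}$ has $|J|+2$ members, and $\dim(P_j+\sum_{k\in J}P_k)\ge|J|+2$ by \eqref{eq:irr} for the proper subset $\{j\}\cup J$.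

(ii) This is (AF) for $A=P_i$, $B=P_j$, $R=(P_k)_{k\ne i,j}$, followed by (i).

(iii) Apply Lemma~\ref{lem:bez} with $A=P_j$, $B=P_i$, $C=P_k$ and $R=(P_k,(P_l)_{l\ne i,j,k})$. Then $V(A,A,R)=c_{ij}$, $V(B,C,R)=c_{jk}$, $V(A,B,R)=m$ and $V(A,C,R)=c_{ik}$.

(iv) Apply Lemmas~\ref{lem:W} and~\ref{lem:volume}, noting that $W_i\cdot S=\sum_kc_{ik}$.
\end{proof}

The bound $c_{ij}\le m^2$ rests on irreducibility through (i): for the reducible pair of the introduction, $c_{21}=\operatorname{Vol}(P_1)=0$ and $c_{12}=\operatorname{Vol}(P_2)=n$.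

By (iv), one row with a small sum bounds $\operatorname{Vol}(S)$, and the smallest conceivable row sum is $m+d-1$. Standard sets force it.

\begin{lemma}\label{lem:standard}
If $W_i$ is standard for some $i$, then $\operatorname{Vol}(S)\le(m+d-1)^d$.
\end{lemma}

\begin{proof}
Let $W_i=\{b_1,\dots,b_d,-\sum_kb_k\}$, let $b_1^*,\dots,b_d^*$ be the dual basis of $\mathbb{Z}^d$, and let $\Delta'=\operatorname{conv}(0,-b_1^*,\dots,-b_d^*)$, a $d$-dimensional lattice simplex. Then $h_{\Delta'}(b_k)=0$ and $h_{\Delta'}(-\sum_kb_k)=1$, so $W_i\cdot\Delta'=1$. For $j\ne i$ and $R=(P_k)_{k\ne i,j}$ this says $V(\Delta',P_j,R)=1$, and (AF) gives $V(\Delta',\Delta',R)\,c_{ij}\le1$. The first factor is a positive integer by (Pos): subfamilies containing $\Delta'$ have a $d$-dimensional sum, and the others are covered by \eqref{eq:irr}. With Lemma~\ref{lem:c}(i) we get $c_{ij}=1$. So row $i$ has sum $m+d-1$, and Lemma~\ref{lem:c}(iv) applies.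
\end{proof}

\begin{example}\label{ex:revisit}
For $(D,D,Q,Q)$ of Theorem~\ref{thm:example}, Proposition~\ref{prop:family} gives the rows $(2,2,4,4)$ for $i=1,2$ and $(1,1,2,2)$ for $i=3,4$. The set $W_3$ comes from the facet normals $-e_1,-e_2,-e_3,\pm e_4,(1,1,1,2)$ of $2D+Q$. Here $\mu(e_4)=0$ because $Q^{e_4}$ is a point, $\mu(-e_4)=V(\Delta_3,\Delta_3,2\Delta_3)=2$, and the condition $\sum w=0$ forces the other weights to be $1$. So $W_3=\{-e_1,-e_2,-e_3,-2e_4,(1,1,1,2)\}$ is not standard, the simplex behind \eqref{eq:det} is $3Q$, and Lemma~\ref{lem:c}(iv) gives $\operatorname{Vol}(S)\le\frac126^4=648$. The row sum is $6$ instead of $5$, and the factor $\frac12$ does not make up for $(6/5)^4>2$.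
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c) for $m=1$]
By Lemma~\ref{lem:c}(i),(ii) all $c_{ij}$ equal $1$, and (iv) gives $\operatorname{Vol}(S)\le d^d$.
\end{proof}

For general $m$, part (ii) alone gives row sums of order $dm^2$. Parts (ii) and (iii) show that a large entry $c_{ij}$ makes row $j$ smaller than row $i$ in every column, so an extremal row has no large entry.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}(d)]
Let $r_{ij}=c_{ij}/m>0$. Then $r_{ii}=1$, $r_{ij}r_{ji}\le1$, and $r_{ij}r_{jk}\le2r_{ik}$ for distinct $i,j,k$. Choose $i$ minimizing $\prod_kr_{ik}$, and suppose $r_{ij}>2$ for some $j\ne i$. Then $r_{jk}\le2r_{ik}/r_{ij}<r_{ik}$ for $k\ne i,j$, while $r_{ji}\le1/r_{ij}<1=r_{ii}$ and $r_{jj}=1<r_{ij}$. So row $j$ has a smaller product, a contradiction. Hence $c_{ij}\le2m$ for $j\ne i$, the sum of row $i$ is at most $(2d-1)m$, and Lemma~\ref{lem:c}(iv) gives the bound.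
\end{proof}

\section{Large mixed volume}\label{sec:large}

For large $m$ the conjectured value has leading term $m^d$, which in $(\Delta_d,\dots,\Delta_d,m\Delta_d)$ is the volume of the one large polytope. We show that in the expansion \eqref{eq:expand} of $\operatorname{Vol}(S)$ at most one term can have order $m^d$. If no $W_i$ is standard, that term is at most $\frac12m^d$, which leaves room for all the others.

For $a\in\mathbb{Z}_{\ge0}^d$ with $\sum_ia_i=d$ put $V(a)=V(P_1^{a_1},\dots,P_d^{a_d})$ and $\operatorname{supp}a=\{i:a_i>0\}$. If $z$ indices are missing from the support, we expect to return to $V(P_1,\dots,P_d)$ by $z$ exchanges, each costing a factor of order $m$ as in Lemma~\ref{lem:c}(ii); for $z=1$, $V(a)$ is an entry $c_{ki}\le m^2$. For $z\ge2$ the cost of an exchange is a ratio of mixed volumes with repeated arguments, and these may vanish, as $V(D^4)$ does in Theorem~\ref{thm:example}. We therefore replace the surplus arguments by one body $X$ that dominates them all and may be assumed full-dimensional.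

\begin{lemma}\label{lem:support}
Let $I=\operatorname{supp}a$ and $z=d-|I|$. Then $V(a)\le2^{z(z-1)/2}\,|I|^z\,m^{z+1}$.
\end{lemma}

\begin{proof}
For $z=0$, $V(a)=m$. Let $z\ge1$, $[d]\setminus I=\{k_1,\dots,k_z\}$, $X=\sum_{i\in I}P_i$, and write $P_I$ for $(P_i)_{i\in I}$. The arguments of $V(a)$ are $P_I$ and $z$ further polytopes with indices in $I$. So $V(a)$ is one of the nonnegative terms in the multilinear expansion of $V(X^z,P_I)$, and $V(a)\le V(X^z,P_I)$. If $\dim X<d$, the right side vanishes by (Pos). Let $\dim X=d$. Then every mixed volume whose arguments are copies of $X$ and polytopes $P_j$ with distinct indices is positive, by (Pos) and \eqref{eq:irr}; all denominators below are of this kind.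

Put $E_s=V(X^{z-s},P_{k_1},\dots,P_{k_s},P_I)$ for $0\le s\le z$, so that $V(a)\le E_0$ and $E_z=m$. Fix $s<z$ and let $k=k_{s+1}$. The ratio $E_s/E_{s+1}$ has the form $V(X,T)/V(P_k,T)$, where the $(d-1)$-tuple $T$ contains $z-s-1$ copies of $X$. Lemma~\ref{lem:bez} with $A=X$, $B=P_k$, $C=P_l$ reads
\[
\frac{V(X,X,R)}{V(P_k,X,R)}\le2\,\frac{V(X,P_l,R)}{V(P_k,P_l,R)} ,
\]
so a copy of $X$ in $T$ can be replaced by $P_l$ at the cost of a factor $2$. Replacing the copies one by one by $P_{k_{s+2}},\dots,P_{k_z}$ turns $T$ into $(P_j)_{j\ne k}$. Since $k\notin I$, Lemma~\ref{lem:c}(ii) gives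
\[
\frac{E_s}{E_{s+1}}\le2^{z-s-1}\,\frac{V(X,(P_j)_{j\ne k})}{m}=2^{z-s-1}\,\frac{\sum_{i\in I}c_{ki}}{m}\le2^{z-s-1}\,|I|\,m .
\]
Multiplying over $s=0,\dots,z-1$ gives $E_0\le2^{z(z-1)/2}|I|^zm^z\cdot m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c) for $m\ge m_0(d)$]
By Lemma~\ref{lem:standard} we may assume that no $W_i$ is standard. Let $t_i=\operatorname{Vol}(P_i)$. Lemma~\ref{lem:c}(iv) with $c_{ii}=m$ gives $t_i\le\frac12m^d$. Put $C=2^{(d-2)(d-3)/2}d^{\,d-2}$. If $|\operatorname{supp}a|\ge2$, then $z\le d-2$, and Lemma~\ref{lem:support} gives $V(a)\le Cm^{d-1}$. The terms with $|\operatorname{supp}a|=1$ are the $t_i$. For $i\ne j$, (M) gives $\min(t_i,t_j)\le V(P_i^{d-1},P_j)\le Cm^{d-1}$, so at most one $t_i$ exceeds $Cm^{d-1}$. Summing the $d^d$ terms of \eqref{eq:expand},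
\[
\operatorname{Vol}(S)\le\tfrac12m^d+d^dCm^{d-1}\le m^d\le(m+d-1)^d
\]
as soon as $m\ge2d^dC=m_0(d)$.
\end{proof}

\section{Dimension three}\label{sec:three}

For $d=3$ every term of \eqref{eq:expand} is $m$, an entry $c_{ij}$, or a volume $t_i=\operatorname{Vol}(P_i)$, so the argument for large $m$ can be made exact. The danger is a pair with $c_{ij}=1$ and $c_{ji}$ close to $m^2$; but if $W_i$ is not standard, an entry $c_{ij}=1$ forces $P_j$ to be flat.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) for $d=3$]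
The case $m=1$ is contained in (c); let $m\ge2$. Since $c_{ij}=V(P_j,P_j,P_k)$ for $\{i,j,k\}=\{1,2,3\}$, the six off-diagonal entries are the six mixed volumes with exactly one repeated argument. With $T=t_1+t_2+t_3$ and $\Sigma=\sum_{i\ne j}c_{ij}$, \eqref{eq:expand} gives $\operatorname{Vol}(S)=T+3\Sigma+6m$, so
\[
\delta:=(m+2)^3-\operatorname{Vol}(S)=m^3+6m^2+6m+8-T-3\Sigma .
\]
We must show $\delta\ge0$. By Lemma~\ref{lem:standard} we may assume that no $W_i$ is standard. If a row has both off-diagonal entries equal to $1$, its sum is $m+2$ and Lemma~\ref{lem:c}(iv) finishes the proof. So we also assume that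
\begin{equation}\label{eq:rows}
\text{every row has at most one off-diagonal entry equal to } 1.
\end{equation}

\emph{Bounds on $T$.} By Lemma~\ref{lem:c}(iv), $t_j\le\frac12c_{ij}^3$ for all $i,j$. Hence $t_j\le\frac12m^3$, and $t_j=0$ if column $j$ contains an entry $1$, because $t_j$ is an integer. If $t_i\ge t_j$ with $i\ne j$, then (M) and Lemma~\ref{lem:c}(ii) give $t_j^3\le t_i^2t_j\le V(P_i,P_i,P_j)^3\le m^6$. So the largest volume is at most $\frac12m^3$ and the other two are at most $m^2$. Thus $T\le\frac12m^3+2m^2$, and $T\le\frac12m^3+m^2$ if some entry equals $1$, since then the smallest volume is $0$.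

\emph{Bounds on $\Sigma$.} Let $x=c_{ij}$, $y=c_{ji}$, so $xy\le m^2$. By \eqref{eq:xy}, $x+y\le m^2+1$. If $x,y\ge2$, then $(x-2)(y-2)\ge0$ gives $x+y\le\frac12m^2+2$. Let $\epsilon\in\{0,1,2,3\}$ be the number of pairs $\{i,j\}$ with $\min(c_{ij},c_{ji})=1$. Then $\Sigma\le\epsilon(m^2+1)+(3-\epsilon)(\frac12m^2+2)$.

\emph{The cases $\epsilon\le2$.} The bound on $3\Sigma$ is $\frac92m^2+18$, $6m^2+15$ and $\frac{15}2m^2+12$ for $\epsilon=0,1,2$, and the sharper bound on $T$ applies for $\epsilon\ge1$. For $m\ge2$,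
\begin{align*}
\epsilon=0:&\quad\delta\ge\tfrac12m^3-\tfrac12m^2+6m-10=\tfrac12m^2(m-1)+(6m-10)>0,\\
\epsilon=1:&\quad\delta\ge\tfrac12m^3-m^2+6m-7=\tfrac12m^2(m-2)+(6m-7)>0,\\
\epsilon=2:&\quad\delta\ge\tfrac12m^3-\tfrac52m^2+6m-4=\tfrac12(m-1)\big((m-2)^2+4\big)>0.
\end{align*}

\emph{The case $\epsilon=3$.} The same estimate gives only $\delta\ge\frac12m^3-4m^2+6m-1$, which is $-1$ at $m=2$; here \eqref{eq:rows} is needed. Choose an entry equal to $1$ from each of the three pairs. By \eqref{eq:rows} they lie in three different rows, so they are the entries $c_{i,j(i)}$ for a map $i\mapsto j(i)\ne i$ on $\{1,2,3\}$. The pairs $\{i,j(i)\}$ are distinct, so the map has no $2$-cycle. Iterating it leads to a cycle, whose length is neither $1$ nor $2$; so the map is a $3$-cycle. Every column then contains an entry $1$, and $T=0$. With $3\Sigma\le9m^2+9$ we get $\delta\ge m^3-3m^2+6m-1=(m-1)^3+3m>0$.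
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABS}
Gennadiy Averkov, Christopher Borger, Ivan Soprunov,
\emph{Classification of triples of lattice polytopes with a given mixed volume},
arXiv:1902.00891 (2019).

\bibitem{Schneider}
R.~Schneider,
\emph{Convex Bodies: The Brunn--Minkowski Theory}, 2nd ed.

\end{thebibliography}
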